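# Second Chern classes of symmetric bundles on an abelian surface

## 1. Counting parameters: should $d(v)-1$ points suffice?

Let $A$ be a complex abelian surface with origin $o_A$ and involution $\iota(x)=-x$. Let $\mathrm{CH}_0(A)$ be the Chow group of $0$-cycles and $\equiv$ rational equivalence. Sums of cycles are always taken in $\mathrm{CH}_0(A)$; $[x]$ denotes the class of the point $x$, and $[x]+[y]$ must not be confused with $[x+y]$.

**Definition.** For an integer $d\ge 0$,
$$S_d(A)=\{z\in \mathrm{CH}_0(A):\ z+\iota(z)\equiv z'+2m\,o_A \text{ with } m\in\mathbb Z \text{ and } z' \text{ effective of degree } 2d\}.$$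

Adding $2\,o_A$ to $z'$ shows $S_d(A)\subset S_{d+1}(A)$. Two examples: $[x]\in S_1(A)$, with $z'=[x]+[-x]$; and $[x]-[-x]\in S_0(A)$, because $z+\iota z=0$. Thus $S_d(A)$ does not see anti-invariant cycles.

For a coherent sheaf $F$ on $A$ the Mukai vector is $v(F)=\mathrm{ch}(F)=(r,l,s)$, with $r$ the rank, $l=c_1(F)$ and $s=\mathrm{ch}_2(F)=\frac{l^2}2-c_2(F)$ identified with its degree. Put $v^2=l^2-2rs$ and $d(v)=\frac{l^2}2-rs+1$. By Riemann–Roch $\chi(F,F)=-v^2$. Since $K_A$ is trivial, Serre duality gives $\dim\mathrm{Ext}^2(F,F)=\dim\mathrm{End}(F)=:h$, so $\dim \mathrm{Ext}^1(F,F)=v^2+2h$. If $F$ is simple ($h=1$), this is $2d(v)$. We call $c_1(F)$ symmetric if $\iota^*\det F\cong\det F$, that is, $\iota^*c_1(F)=c_1(F)$ in $\mathrm{CH}^1(A)=\mathrm{Pic}(A)$.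

How many points does it take to describe $c_2(F)\in\mathrm{CH}_0(A)$? A simple $F$ has $2d(v)$ infinitesimal deformations, and fixing the determinant costs $\dim \mathrm{Pic}^0(A)=2$ of them. There remain $2(d(v)-1)$ parameters, as many as for $d(v)-1$ points on a surface. So the first guess is that $c_2(F)$ lies in $S_{d(v)-1}(A)$ when the determinant is pinned down by symmetry, and that no smaller index works. The first half of the guess is a conjecture in Giovanni Mongardi, Gianluca Pacienza, Laura Pertusi, "$0$-cycles and sheaves on abelian surfaces", arXiv:2607.16364 (2026):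

**Conjecture.** Let $F$ be a simple vector bundle on $A$ with Mukai vector $v$, and suppose that $c_1(F)$ is symmetric. Then $c_2(F)\in S_{d(v)-1}(A)$.

Let us test the guess by hand.

For a line bundle, $v=(1,l,l^2/2)$, $d(v)=1$ and $c_2=0\in S_0(A)$.

For the ideal sheaf $I_Z$ of $n$ points (torsion-free, not a bundle if $n\geq 1$), $v=(1,0,-n)$, $d(v)=n+1$ and $c_2(I_Z)=[Z]$. Taking $z'=Z+\iota Z$ we get $[Z]\in S_n(A)=S_{d(v)-1}(A)$.

For $F=P_\alpha\oplus P_{-\alpha}$ with $\alpha\in\hat A=\mathrm{Pic}^0(A)$ and $2\alpha\neq0$, we have $c_1=0$, $v=(2,0,0)$, $d(v)=1$ and $c_2(F)=-\alpha^2$, an $\iota$-invariant cycle of degree $0$. Membership in $S_0(A)$ would mean $2\alpha^2=0$, and we will see in Section 2 that this fails for some such $\alpha$. But this $F$ is not simple. Here $\mathrm{Ext}^1(F,F)=H^1(\mathcal O_A)^{2}\oplus H^1(P_{2\alpha})\oplus H^1(P_{-2\alpha})$ has dimension $4$. This suggests replacing $d(v)-1$ by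
$$e(F)=\tfrac12\dim\mathrm{Ext}^1(F,F)-1=\tfrac{v^2}{2}+h-1, \tag{1}$$
which equals $d(v)-1$ when $F$ is simple and equals $1$ in the present example. In this form we will not need simplicity.

The outcome is that the conjecture is true, even for all bundles with index $e(F)$ (Theorem 1). The second half of the guess is false as stated: with three points $x_1,x_2,x_3$ the index $3$ can be lowered to $2$ (Section 6). For $d(v)\ge2$ the best index for $S_\bullet(A)$ is $\lceil d(v)/2\rceil$ (Theorems 3 and 4). What is optimal is the count $d(v)-1$ in a finer statement, made on the Kummer surface, to which we now turn.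

## 2. The Kummer surface and the map $\theta$

**Notation and textbook facts.** Write $P_\alpha$ for the line bundle of $\alpha\in\hat A$; inside intersection products $\alpha$ also denotes $c_1(P_\alpha)$. Put $t_x(y)=x+y$, and $\varphi_D(x)=t_x^*D-D\in\mathrm{Pic}^0(A)$ for a divisor class $D\in \mathrm{Pic}(A)$. The map $\varphi_D$ is a homomorphism, surjective when $D$ is ample. The Pontryagin product on $\mathrm{CH}_0(A)$ is the bilinear product with $[x]*[y]=[x+y]$. Let $I\subset \mathrm{CH}_0(A)$ be the ideal of cycles of degree $0$, and $\mathrm{alb}:I\to A$ the summation map. For example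
$$([x]-[0])*([y]-[0])=[x+y]-[x]-[y]+[0],$$
an element of $I^{*2}$ killed by $\mathrm{alb}$. We use the following theorems.

- Roitman: for a smooth projective surface the Albanese map is an isomorphism on torsion. Hence $\mathrm{CH}_0$ of a K3 surface is torsion-free, and $\ker(\mathrm{alb})\subset\mathrm{CH}_0(A)$ is torsion-free.
- Beauville–Voisin (J. Alg. Geom. 2004): on a projective K3 surface $X$ all points lying on rational curves have the same class $o_X\in\mathrm{CH}_0(X)$.
- Bogomolov–Mumford; Mori–Mukai 1983; Huybrechts, *Lectures on K3 surfaces*, Ch. 13: on a projective K3 surface every ample linear system contains a divisor that is a sum of rational curves, and every point lies on a curve all of whose components have geometric genus $\le1$.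
- Bloch (Invent. Math. 37 (1976)): $I^{*3}=0$ for an abelian surface.

Let $b:\tilde A\to A$ be the blow-up of the $16$ points of $A[2]$, let $\tilde\iota$ be the lift of $\iota$, and let $\pi:\tilde A\to X=\tilde A/\tilde\iota$ be the quotient, the Kummer K3 surface. Define
$$q_*=\pi_*b^*:\mathrm{CH}_0(A)\to\mathrm{CH}_0(X),\qquad q^*=b_*\pi^*:\mathrm{CH}_0(X)\to\mathrm{CH}_0(A).$$
Since $\pi^*\pi_*=1+\tilde\iota$ and $b_*b^*=1$, we have $q^*q_*z=z+\iota z$, and clearly $q_*\iota=q_*$. If $y=\pi(\tilde x)$ and $x=b(\tilde x)$, then $q_*[x]=[y]$ and $q^*[y]=[x]+[-x]$. So $q^*$ preserves effectivity and doubles degrees. The exceptional curves map to rational curves in $X$, hence $q_*[\tau]=o_X$ for $\tau\in A[2]$; in particular $q^*o_X=2\,o_A$.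

Let $V=\mathrm{CH}_0(X)_{\hom}$ be the group of classes of degree $0$. It is torsion-free by Roitman. It is divisible, because it is generated by images of Jacobians of curves. So $V$ is a $\mathbb Q$-vector space.

**Definition.** For $z\in \mathrm{CH}_0(A)$ and $x\in A$ put
$$\theta(z)=q_*z-\deg(z)\,o_X\in V,\qquad \kappa(x)=\theta([x]),$$
and for $d\geq 0$ let $\Sigma_d=\{\kappa(x_1)+\dots+\kappa(x_d):x_i\in A\}\subset V$, with $\Sigma_0=\{0\}$.

As $V$ is a $\mathbb Q$-vector space, $\theta$ extends to $\mathrm{CH}_0(A)_{\mathbb Q}$. We have $\theta(\iota z)=\theta(z)$, $\kappa(0)=0$ and $\kappa(-x)=\kappa(x)$, so $\Sigma_d\subset\Sigma_{d+1}$. Every $y\in X$ is $\pi(\tilde x)$ for some $\tilde x$, so $\kappa(A)=\{[y]-o_X:y\in X\}$. Define also $S_d(X)=\{w+m\,o_X:w\text{ effective of degree }d,\ m\in\mathbb Z\}$. Comparing degrees,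
$$q_*z\in S_d(X)\iff\theta(z)\in\Sigma_d .$$

**Lemma 1.**
(a) $\theta(z)\in\Sigma_d$ if and only if $z+\iota z\equiv w+\iota w+2m\,o_A$ with $w$ effective of degree $d$ and $m\in\mathbb Z$. In particular $\theta(z)\in\Sigma_d$ implies $z\in S_d(A)$.
(b) If $\iota z=-z$ then $\theta(z)=0$.
(c) If $D,D'$ are symmetric divisor classes, then $D\cdot D'=\deg(D\cdot D')\,o_A$ in $\mathrm{CH}_0(A)_{\mathbb Q}$, so $\theta(D\cdot D')=0$. If $D$ is symmetric and $\alpha\in\hat A$, then $\theta(D\cdot\alpha)=0$.
(d) If $M$ is a symmetric divisor class and $x\in A$, then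
$$\theta(\varphi_M(x)^2)=\deg(M^2)\,\kappa(x). \tag{2}$$

*Proof.* (a) If $\theta(z)=\sum_{i\le d}\kappa(x_i)$, put $w=\sum[x_i]$. Then $q_*z=q_*w+m\,o_X$ with $m=\deg z-d$, and applying $q^*$ gives the formula. Conversely, applying $\theta$ to the formula gives $2\theta(z)=2\theta(w)$, so $\theta(z)=\theta(w)\in\Sigma_d$. The last assertion holds because $w+\iota w$ is effective of degree $2d$.

(b) We have $q_*z=q_*\iota z=-q_*z$, so $2q_*z=0$ and hence $q_*z=0$, because $\mathrm{CH}_0(X)$ is torsion-free. Also $\deg z=\deg\iota z=-\deg z$, so $\deg z=0$.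

(c) Put $w=D\cdot D'$. From $[2]^*D=3D+\iota^*D=4D$, and the same for $D'$, we get $[2]^*w=16w$. Since $[2]$ has degree $16$, $[2]_*[2]^*w=16w$, so $16\,[2]_*w=16w$, and $[2]_*w=w$ in $\mathrm{CH}_0(A)_{\mathbb Q}$. Now look at $[2]_*$ on $I$. With $u=[x]-[0]$ we have $[2]_*u=[2x]-[0]=2u+u*u$, so $[2]_*$ acts as $2$ on $I/I^{*2}$. As $[2]_*$ respects $*$, we get $[2]_*(u*u')=(2u+u*u)*(2u'+u'*u')=4\,u*u'$ since $I^{*3}=0$; so it acts as $4$ on $I^{*2}$. Let $w_0=w-\deg(w)o_A\in I_{\mathbb Q}$, which satisfies $[2]_*w_0=w_0$. Modulo $I^{*2}_{\mathbb Q}$ this reads $2w_0=w_0$, so $w_0\in I^{*2}_{\mathbb Q}$. Then $4w_0=w_0$, so $w_0=0$. For the last assertion, $\iota^*\alpha=-\alpha$ gives $\iota(D\cdot\alpha)=-D\cdot\alpha$, and (b) applies.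

(d) Squaring $t_x^*M=M+\varphi_M(x)$ gives $\varphi_M(x)^2=t_x^*(M^2)-M^2-2M\cdot\varphi_M(x)$. By (c), $M^2=\deg(M^2)\,o_A$ rationally, and $t_x^*o_A=[-x]$. Applying $\theta$, the last two terms vanish by (c), and the first gives $\deg(M^2)\,\kappa(-x)=\deg(M^2)\,\kappa(x)$. $\square$

Part (a) shows the finer statement announced above: $\theta(z)\in\Sigma_d$ asks that the effective cycle $z'$ of degree $2d$ be of the special form $w+\iota w$.

**Example.** Let $f:A'\to A$ be an isogeny of degree $2$ with kernel $\{0,\tau\}$, let $N$ be a symmetric line bundle on $A'$ with $t_\tau^*N\not\cong N$ (for instance a symmetric principal polarization), and let $F=f_*N$, a bundle of rank $2$. Then $\mathrm{End}(F)=\mathrm{Hom}(f^*f_*N,N)=\mathrm{Hom}(N\oplus t_\tau^*N,N)=\mathbb C$, since a nonzero map $t_\tau^*N\to N$ between numerically equivalent line bundles is an isomorphism. Since $f$ is étale, $\mathrm{ch}(F)=f_*\mathrm{ch}(N)$, so $s=N^2/2$ and $l^2=(f_*N)^2=(N+t_\tau^*N)\cdot N=2N^2$. Hence $v^2=0$, $d(v)=1$, and the guess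 predicts $c_2(F)\in S_0(A)$. Indeed $\iota^*F\cong F$, so $c_1(F)$ is symmetric. By Lemma 1(c) on $A$ and on $A'$, both $c_1(F)^2$ and $\mathrm{ch}_2(F)=\frac12f_*(N^2)$ are rational multiples of $o_A$ in $\mathrm{CH}_0(A)_{\mathbb Q}$. So $\theta(c_2(F))=0$, and Lemma 1(a) gives $c_2(F)\in S_0(A)$.

**Example.** For $P_\alpha\oplus P_{-\alpha}$ with $\alpha=\varphi_M(x)$ and $M$ symmetric ample, (2) gives $\theta(c_2)=-\deg(M^2)\kappa(x)$. Lemma 6 in Section 6 (which uses nothing from Sections 3 to 5) with $e=1$ says that $\kappa(x)\ne0$ for some $x$. For such $x$ we have $2\alpha\neq 0$, since otherwise $4\alpha^2=0$ and $\theta(\alpha^2)=0$. As an element $z$ of $S_0(A)$ has $2\theta(z)=\theta(z+\iota z)=0$, this $c_2$ is not in $S_0(A)=S_{d(v)-1}(A)$. So for bundles that are not simple the index really must be $e(F)$ and not $d(v)-1$.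

## 3. From large orbits to few points

On the K3 surface $X$, for $z\in \mathrm{CH}_0(X)$ of degree $k\ge 0$, let $O_z\subset X^{(k)}$ be the set of effective cycles rationally equivalent to $z$. It is a countable union of closed algebraic subsets, and $\dim O_z$ is the largest dimension of one of them. Let $R\subset X$ be a rational curve. If $z=w+m\,o_X$ with $w$ effective of degree $d\le k$, then $m=k-d$, and all cycles $w+p_1+\dots+p_{k-d}$ with $p_i\in R$ lie in $O_z$; so $\dim O_z\ge k-d$. The theorem we use is that the converse holds.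

**Theorem (Voisin**, *Rational equivalence of 0-cycles on K3 surfaces and conjectures of Huybrechts and O'Grady*, LMS Lecture Note Ser. 417, 2015**).** Let $X$ be a projective K3 surface, $k\ge d\ge0$ and $z\in\mathrm{CH}_0(X)$ of degree $k$. Then $z\in S_d(X)$ if and only if $O_z\ne\emptyset$ and $\dim O_z\ge k-d$.

So our task is: represent $q_*c_2(F)$ by effective cycles, in a family of dimension as large as possible.

**Trivial subbundles lose $(r-1)^2$.** Let $F$ have rank $r\ge2$ and put $n=r-1$. After twisting by a large power of a symmetric ample line bundle (harmless for $\theta(c_2)$, as Step 2 below checks), $F$ is globally generated with $H^i(F)=0$ for $i>0$, and $h^0(F)=\chi(F)=s$. A general $\varphi:\mathcal O^n\to F$ degenerates at a set $Z$ of $k=\deg c_2(F)$ distinct points and gives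
$$0\to\mathcal O^n\to F\to I_Z\otimes\det F\to0,\qquad [Z]=c_2(F).$$
Now $\varphi$ has $ns$ parameters. Let us count the $\varphi$ with the same $Z$. The quotient map $g$ varies in $\mathbb P\mathrm{Hom}(F,I_Z\otimes\det F)$. From $\mathrm{Ext}^i(F,\mathcal O)\cong H^{2-i}(F)^\vee=0$ for $i=0,1$ we get $\mathrm{Hom}(F,I_Z\otimes\det F)\cong\mathrm{End}(F)$, of dimension $h$. Given $[g]$, $\varphi$ is determined up to $GL_n$. So the $Z$'s form a family of dimension at least $ns-n^2-h+1$, and Voisin's theorem would give the index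
$$k-(ns-n^2-h+1)=\tfrac{l^2}2-s-(r-1)s+h-1+n^2=e(F)+n^2 .$$
We lose $n^2=\dim\mathrm{Aut}(\mathcal O^n)$. If $F$ is simple, the fibers have dimension exactly $n^2$, so this family cannot do better.

**Sums of line bundles leave mixed products.** We can lower the automorphisms and gain parameters by using $E=\bigoplus_{i=1}^nP_{\alpha_i}$ with distinct $\alpha_i$. Now $\dim\mathrm{Aut}(E)=n$, and if the $\alpha_i$ move in an $n$-dimensional family, this loss is compensated exactly. From $0\to E\to F\to I_Z\otimes\det F\otimes\det E^{-1}\to0$ we get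
$$[Z]=c_2(F)-c_2(E)-c_1(E)\cdot(l-c_1(E))=c_2(F)-l\cdot\sum_i\alpha_i+\sum_i\alpha_i^2+\sum_{i<j}\alpha_i\cdot\alpha_j . \tag{3}$$
We need $\theta([Z])$ to stay constant. The term $l\cdot\sum\alpha_i$ is killed by $\theta$ because $l$ is symmetric (Lemma 1(c)); this is where the symmetry hypothesis acts. The squares are handled by the next lemma.

**Lemma 2.** There is an irreducible curve $B\subset\hat A$ with $\alpha^2=0$ in $\mathrm{CH}_0(A)_{\mathbb Q}$ for all $\alpha\in B$.

*Proof.* Let $\hat X$ be the Kummer surface of $\hat A$, and take an ample divisor on $\hat X$ that is a sum of rational curves. It is not supported on the $16$ disjoint $(-2)$-curves, because a nonzero effective combination $\sum a_iE_i$ of them has square $-2\sum a_i^2<0$. So there is a rational curve $R\subset\hat X$ different from these $16$ curves. Let $B\subset\hat A$ be the image of a component of the preimage of $R$ that dominates $R$; it is not an exceptional curve, so $B$ is a curve. For $\alpha\in B$ the pull-back $\hat q^*:\mathrm{CH}_0(\hat X)\to \mathrm{CH}_0(\hat A)$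 gives $[\alpha]+[-\alpha]=\hat q^*o_{\hat X}=2[0]$ in $\mathrm{CH}_0(\hat A)$. Let $\mathcal P$ be the Poincaré bundle on $A\times\hat A$. The correspondence $z\mapsto p_{A*}(\mathrm{ch}(\mathcal P)\cdot p_{\hat A}^*z)$ sends $[\alpha]$ to $\mathrm{ch}(P_\alpha)=1+\alpha+\frac{\alpha^2}2$. Applied to $[\alpha]+[-\alpha]=2[0]$ it gives $2+\alpha^2=2$ in $\mathrm{CH}(A)_{\mathbb Q}$. $\square$

So take all $\alpha_i\in B$. For $r=2$ there is only one $\alpha_i$, no mixed products occur, and the plan will succeed. For $r\ge3$ it stops at the last sum in (3). Here is the check when $A$ is simple. The map $(\alpha,\alpha')\mapsto\theta(\alpha\cdot\alpha')$ on $\hat A\times\hat A$ is biadditive and vanishes for $\alpha=\alpha'\in B$. If it also vanished for all distinct $\alpha,\alpha'\in B$, it would vanish on the subgroup generated by $B$. This contains the abelian subvariety generated by $B-B$, which is $\hat A$ as $\hat A$ is simple. Then $\theta(\alpha^2)=0$ for all $\alpha \in \hat A$, and (2) for a symmetric ample $M$ would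 give $\kappa=0$, contrary to Lemma 6. So $\theta([Z])$ is not constant in this family in general.

**Letting the points collide.** The sum $\bigoplus P_{\alpha_i}$ is the Fourier–Mukai transform of the structure sheaf of $n$ distinct points of $\hat A$. Replace them by a nonreduced scheme of length $n$ supported at one point $\alpha$. In $K$-theory its transform is $n[P_\alpha]$, so only $\alpha^2$ appears in the formula for $[Z]$. The automorphisms still have dimension $n$ if the scheme lies on a smooth curve germ. And the schemes on smooth germs through a fixed point form a family with $n-1$ parameters. With $\alpha$ fixed we would be one parameter short and reach the index $e(F)+1$; letting $\alpha$ move along $B$ provides the last one.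

## 4. Transforms of curvilinear schemes and the proof of Theorem 1

Recall Mukai's equivalence $\Phi=Rp_{A*}(\mathcal P\otimes p_{\hat A}^*(-)):D^b(\hat A)\to D^b(A)$, with $\Phi(\mathbb C(\alpha))=P_\alpha$. For example, let $\xi\cong\mathrm{Spec}\,\mathbb C[x]/x^2$ be a tangent direction at $\alpha$. Then $\Phi(\mathcal O_\xi)$ is a rank-$2$ bundle, an extension of $P_\alpha$ by $P_\alpha$, with endomorphism ring $\mathrm{End}(\mathcal O_\xi)=\mathbb C[x]/x^2$. This has dimension $2$ and not $4$, so the extension does not split. This already shows how we trade $GL_2$ for a group of dimension $2$.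

For a vector bundle $F\ne0$ we have $e(F)\ge0$: the composition $\mathcal O\to\mathcal End(F)\xrightarrow{\mathrm{tr}}\mathcal O$ is multiplication by $r$, so $H^1(\mathcal O_A)$, of dimension $2$, is a direct summand of $\mathrm{Ext}^1(F,F)$. Also $e(F)$ is an integer, by (1), since $l^2$ is even.

**Theorem 1.** Let $F\neq 0$ be a vector bundle on $A$ with $c_1(F)$ symmetric. Then $\theta(c_2(F))\in\Sigma_{e(F)}$, i.e. $q_*c_2(F)\in S_{e(F)}(X)$. Hence there are an effective $w$ of degree $e(F)$ and $m\in\mathbb Z$ with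
$$c_2(F)+\iota c_2(F)\equiv w+\iota w+2m\,o_A .$$
In particular, if $F$ is simple then $c_2(F)\in S_{d(v)-1}(A)$: the conjecture is true.

*Proof.* If $r=1$ then $c_2(F)=0$ and $\theta(c_2(F))=0\in\Sigma_{e(F)}$. Let $r\ge2$ and $n=r-1\ge1$.

**Step 1: the bundles $E_t$.** This step builds an $n$-dimensional family of rank-$n$ bundles with $n$-dimensional automorphism groups and with Chern classes depending only on $\alpha\in B$.

Let $x,y$ be regular parameters of $\mathcal O_{\hat A,0}$, with maximal ideal $\mathfrak m$. For $a\in\mathbb C^{n-1}$ let $\xi_a$ be the subscheme with ideal $(y-\sum_{i=1}^{n-1}a_ix^i)+\mathfrak m^n$. Modulo the first generator $y$ is a polynomial in $x$ without constant term, so $\mathfrak m^n$ becomes $(x^n)$. Hence $\mathcal O_{\xi_a}\cong\mathbb C[x]/x^n$ with $y=\sum a_ix^i$. The element $y$ of this ring determines $a$, so the $\xi_a$ are pairwise distinct; and they form a flat family, free of rank $n$ over $\mathbb A^{n-1}$.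

Let $T=\mathbb A^{n-1}\times B$ with the reduced curve $B$ of Lemma 2. It is integral of dimension $n$. For $t=(a,\alpha)$ let $\xi_t=\xi_a+\alpha$ be the translate, supported at $\alpha$. Then $t\mapsto\xi_t$ is injective. Put
$$E_t=\Phi(\mathcal O_{\xi_t})=p_{A*}(\mathcal P|_{A\times\xi_t}).$$
The family $\Xi\subset T\times\hat A$ of the $\xi_t$ is finite flat of degree $n$ over $T$, so the $E_t$ are the fibers of a vector bundle $\mathcal E$ of rank $n$ on $A\times T$. Since $\Phi$ is an equivalence, $\mathrm{End}(E_t)\cong\mathrm{End}(\mathcal O_{\xi_t})=\mathcal O_{\xi_t}$ has dimension $n$. So $\mathrm{Aut}(E_t)$, an open subset of it, has dimension $n$. Also $E_t\cong E_{t'}$ implies $\mathcal O_{\xi_t}\cong\mathcal O_{\xi_{t'}}$, hence (comparing annihilators) $\xi_t=\xi_{t'}$ and $t=t'$. Finally $\mathcal O_{\xi_t}$ has a filtration with $n$ quotients $\mathbb C(\alpha)$. So $[E_t]=n[P_\alpha]$ in $K_0(A)$, the total Chern class is $(1+\alpha)^n$, and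
$$\det E_t\cong P_\alpha^{n},\qquad c_1(E_t)=n\alpha,\qquad c_2(E_t)=\tbinom n2\alpha^2 . \tag{4}$$

**Step 2: twisting.** This step makes $F$ positive enough for maps $E_t\to F$ to behave generically, without changing what we want to prove.

Let $L$ be a symmetric ample line bundle (for instance $L_0\otimes\iota^*L_0$ with $L_0$ ample). Then
$$c_2(F\otimes L^N)=c_2(F)+(r-1)N\,c_1(F)\cdot L+\tbinom r2N^2L^2,$$
so $\theta(c_2(F\otimes L^N))=\theta(c_2(F))$ by Lemma 1(c). The class $c_1(F\otimes L^N)=c_1(F)+rNL$ is again symmetric, and $h$ and $e(F)$ are unchanged. So we may replace $F$ by $F\otimes L^N$ with $N\gg0$. By relative Serre vanishing for $A\times T\to T$ applied to $\mathcal E^\vee\otimes p_A^*F$, and by base change, we may assume for all $t\in T$: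

- (i) $E_t^\vee\otimes F$ is globally generated, and $H^i(A,E_t^\vee\otimes F)=0$ for $i>0$;
- (ii) $l=c_1(F)$ is ample, $ns\ge h-1$, and $k:=\deg c_2(F)=\frac{l^2}2-s\ge1$.

For (ii), note that after twisting $s$ becomes a quadratic polynomial in $N$ with leading coefficient $\frac r2L^2>0$, and $k$ one with leading coefficient $\binom r2L^2>0$. By (4) the numerical Chern character of $E_t$ is $n$. So (i) and Riemann–Roch give $\dim\mathrm{Hom}(E_t,F)=\chi(E_t^\vee\otimes F)=ns$.

**Step 3: the family of cycles.** This step shows that a general map $E_t\to F$ degenerates at $k$ distinct points, and that the class of these points on $X$ is $q_*c_2(F)$.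

By (i) and base change there is a vector bundle $\mathcal H\to T$ with fibers $\mathrm{Hom}(E_t,F)$. Its total space is integral of dimension $n+ns$. Let $\mathcal D\subset A\times\mathcal H$ be the closed subscheme defined by the $n\times n$ minors of the universal map. Its fiber over $(t,\varphi)$ is the degeneracy scheme of $\varphi$, supported on the points $x$ at which $\varphi(x)$ is not injective.

Fix $t$ and let $Y_t\subset A\times\mathrm{Hom}(E_t,F)$ be the restriction of $\mathcal D$. By (i) the evaluation $A\times\mathrm{Hom}(E_t,F)\to\mathrm{Tot}(\mathcal Hom(E_t,F))$ is a surjective map of vector bundles on $A$, hence a smooth morphism. $Y_t$ is the preimage of the locus of non-injective maps. Recall that among linear maps $\mathbb C^n\to\mathbb C^{n+1}$ the locus of rank $\le n-1$, with the scheme structure given by the maximal minors, has codimension $2$, is reduced, and is smooth away from the locus of rank $\le n-2$, which has codimension $6$ (and is empty if $n=1$). Hence $\dim Y_t=2+ns-2=ns$, $Y_t$ is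 reduced, and it is smooth outside a closed set of dimension $\le ns-4$. That closed set does not dominate $\mathrm{Hom}(E_t,F)$, which has dimension $ns$. By generic smoothness on the rest, the fiber of $Y_t$ over a general $\varphi$ is smooth of dimension $0$ or empty; so the degeneracy scheme is finite and reduced. For a fixed point $x\in A[2]$, the set $\{\varphi:\varphi(x)\text{ not injective}\}$ has codimension $2$ in $\mathrm{Hom}(E_t,F)$, since evaluation at $x$ is surjective. So for general $\varphi$ the degeneracy scheme also avoids $A[2]$.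

Let $U\subset\mathcal H$ be the set of $(t,\varphi)$ whose degeneracy scheme is finite, reduced and disjoint from $A[2]$. It is open: the morphism $\mathcal D\to\mathcal H$ is proper, and the complement of $U$ is the union of the image of the closed set $\mathrm{Supp}\,\Omega_{\mathcal D/\mathcal H}$, where the map is ramified, and the image of the closed set $\mathcal D\cap(A[2]\times\mathcal H)$. We just saw that $U$ meets every fiber of $\mathcal H\to T$. So $U$ is integral of dimension $n+ns$.

Let $(t,\varphi)\in U$ with $t=(a,\alpha)$, and let $Z$ be the degeneracy scheme. The map $\varphi$ is injective on fibers off a finite set, hence injective as a map of sheaves. Consider $F\to\det F\otimes(\det E_t)^{-1}$, $f\mapsto f\wedge\bigwedge^n\varphi$. In local bases its coefficients are, up to sign, the $n\times n$ minors of $\varphi$, so its image is $I_Z\otimes\det F\otimes(\det E_t)^{-1}$. Since $Z$ has codimension $2$, the Hilbert–Burch theorem says that its kernel is $\varphi(E_t)$. With (4) we get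
$$0\to E_t\xrightarrow{\ \varphi\ }F\to I_Z\otimes L_\alpha\to0,\qquad L_\alpha=\det F\otimes P_\alpha^{-n}. \tag{5}$$
As $c(I_Z\otimes L_\alpha)=1+c_1(L_\alpha)+[Z]$, we have $c_2(F)=c_2(E_t)+c_1(E_t)\cdot c_1(L_\alpha)+[Z]$. By (4),
$$[Z]=c_2(F)-\tbinom n2\alpha^2-n\alpha\cdot(l-n\alpha)=c_2(F)-n\,l\cdot\alpha+\tfrac{n(n+1)}2\alpha^2\quad\text{in }\mathrm{CH}_0(A). \tag{6}$$
Taking degrees, $Z$ consists of $k$ distinct points. Now $\theta(l\cdot\alpha)=0$ by Lemma 1(c) because $l$ is symmetric, and $\theta(\alpha^2)=0$ by Lemma 2 because $\alpha\in B$. As $\deg Z=\deg c_2(F)$,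
$$q_*[Z]=q_*c_2(F)\in\mathrm{CH}_0(X)\qquad\text{for all }(t,\varphi)\in U. \tag{7}$$

Over the reduced base $U$, the finite family $\mathcal D|_U$ has fibers of constant length $k$, so it is flat. Hence $(t,\varphi)\mapsto Z$ defines a morphism $\psi:U\to A^{(k)}$.

**Step 4: the fibers of $\psi$ have dimension at most $n+h-1$.** This step counts how many pairs $(t,\varphi)$ give the same $Z$. Fix $Z$ in the image.

First, only finitely many $\alpha$ occur over $Z$. Suppose $\alpha,\alpha'\in B$ both occur. Subtracting the two equations (6) and using Lemma 2, we see that $n\,l\cdot(\alpha-\alpha')$ is torsion in $\mathrm{CH}_0(A)$. Since $l$ is ample, $\alpha-\alpha'=\varphi_l(x)$ for some $x\in A$. From $t_{\pm x}^*(l^2)=(l\pm\varphi_l(x))^2$ we get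
$$4\,l\cdot\varphi_l(x)=t_x^*(l^2)-t_{-x}^*(l^2).$$
As $t_x^*[p]=[p-x]$, applying $\mathrm{alb}$ gives $4\,\mathrm{alb}(l\cdot\varphi_l(x))=-2\deg(l^2)\,x$. The left-hand side is torsion and $\deg(l^2)>0$, so $x$ is torsion, and so is $\alpha-\alpha'$. Thus the occurring $\alpha$ form a countable set. It is also constructible, being the image of $\psi^{-1}(Z)$ in the curve $B$. A countable constructible subset of a complex curve is finite.

Now fix one such $\alpha$. Let $\Gamma$ be the set of triples $(a,\varphi,[g])$ with $((a,\alpha),\varphi)\in\psi^{-1}(Z)$, $[g]\in\mathbb P\mathrm{Hom}(F,I_Z\otimes L_\alpha)$ and $g\varphi=0$. If $g\varphi=0$, then $g$ factors through the quotient in (5) and a nonzero endomorphism of $I_Z\otimes L_\alpha$. Since $\mathrm{End}(I_Z\otimes L_\alpha)=\mathbb C$, exactly one $[g]$ belongs to each $(a,\varphi)$, and this $g$ is surjective with kernel $\varphi(E_t)$. Conversely, $[g]$ determines $\ker g\cong E_t$, hence $t$ by Step 1. Then $\varphi$ is an isomorphism of $E_t$ onto $\ker g$,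 determined up to $\mathrm{Aut}(E_t)$, of dimension $n$. So the part of $\psi^{-1}(Z)$ over $\alpha$ has dimension at most
$$n+\dim\mathrm{Hom}(F,I_Z\otimes L_\alpha)-1 .$$
By Serre duality and (i), $\mathrm{Ext}^i(F,E_t)\cong H^{2-i}(A,E_t^\vee\otimes F)^\vee=0$ for $i=0,1$. Applying $\mathrm{Hom}(F,-)$ to (5) we obtain $\mathrm{Hom}(F,I_Z\otimes L_\alpha)\cong\mathrm{End}(F)$, of dimension $h$. This proves the bound, and therefore
$$\dim\psi(U)\ge(n+ns)-(n+h-1)=ns-h+1 .$$

**Step 5: Voisin's theorem.** This step transports the family to $X$ and reads off the index.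

We have $\psi(U)\subset(A\setminus A[2])^{(k)}$. The map $A\setminus A[2]\to X$ has finite fibers, hence so has $(A\setminus A[2])^{(k)}\to X^{(k)}$. So the image $\Psi$ of $\psi(U)$ in $X^{(k)}$ is an irreducible constructible set of dimension at least $ns-h+1\ge0$. By (7) it lies in $O_z$ with $z=q_*c_2(F)$. A dense open subset of the closure of $\Psi$ is contained in $\Psi$, hence covered by the countably many closed sets that make up $O_z$. Over $\mathbb C$, an irreducible variety is not a countable union of proper closed subsets, so one of these sets contains $\Psi$. Hence $\dim O_z\ge ns-h+1=k-d$ with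
$$d=k-ns+h-1=\tfrac{l^2}2-s-(r-1)s+h-1=\tfrac{l^2}2-rs+h-1=e(F).$$
Here $d\ge0$ as $e(F)\ge0$, and $d\le k$ by (ii). Voisin's theorem gives $q_*c_2(F)\in S_{e(F)}(X)$, i.e. $\theta(c_2(F))\in\Sigma_{e(F)}$. Lemma 1(a) gives the displayed equivalence of the theorem and $c_2(F)\in S_{e(F)}(A)$. If $F$ is simple, $e(F)=d(v)-1$. $\square$

## 5. The quadratic map $\kappa$

To understand $S_d(A)$ itself, and to see whether the bound is sharp, we need the structure of the sets $\Sigma_d$.

**Lemma 3.** $\kappa(x)=\beta(x,x)$ for a symmetric biadditive map $\beta:A\times A\to V$.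

*Proof.* Put $b(x,y)=\theta\big(([x]-[0])*([y]-[0])\big)=\kappa(x+y)-\kappa(x)-\kappa(y)$. With $u=[x]-[0]$ and $u'=[x']-[0]$ we have $[x+x']-[0]=u+u'+u*u'$. Multiplying by $[y]-[0]$ and using $I^{*3}=0$ shows that $b$ is additive in the first variable, hence in both. Now $-b(x,x)=b(x,-x)=\kappa(0)-\kappa(x)-\kappa(-x)=-2\kappa(x)$. So $\kappa(x)=\frac12b(x,x)$, and $\beta=\frac12b$ works. $\square$

In particular $\kappa(mx)=m^2\kappa(x)$ for $m\in\mathbb Z$. Multiplying by a non-square, or by $-1$, is less obvious.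

**Lemma 4.** $c\,\kappa(A)\subset\kappa(A)$ for all $c\in\mathbb Q$. Hence $c\,\Sigma_e\subset\Sigma_e$.

*Proof.* For an integer $m$ (O'Grady, Selecta Math. 2013), an element of $\kappa(A)$ is $[y]-o_X$ with $y\in X$. Let $C\ni y$ be an irreducible curve whose normalization $\tilde C$ has genus $\le1$. If $\tilde C$ is rational, then $[y]=o_X$ and there is nothing to show. Otherwise $C$ meets an ample sum of rational curves, so some $p\in\tilde C$ maps to a point of class $o_X$. Let $\tilde y\in\tilde C$ map to $y$. On the elliptic curve $\tilde C$ the divisor $m\tilde y-(m-1)p$ has degree $1$, so it is linearly equivalent to a point $\tilde y'$. Pushing forward to $X$, with $y'$ the image of $\tilde y'$, we get $m[y]-(m-1)o_X=[y']$, i.e. $m([y]-o_X)=[y']-o_X\in\kappa(A)$.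

For $c=p/m$ with integers $p$ and $m\ne0$, choose $x'$ with $mx'=x$. By Lemma 3, $\frac pm\kappa(x)=\frac pm m^2\kappa(x')=pm\,\kappa(x')\in\kappa(A)$. $\square$

For $P_\alpha\oplus P_{-\alpha}$ with $\alpha=\varphi_M(x)$, Section 2 gave $\theta(c_2)=-\deg(M^2)\kappa(x)$. Lemma 4 shows directly that this lies in $\Sigma_1$, as Theorem 1 asserts.

**Lemma 5.** Let $e\ge1$ and let $Q\in GL_e(\mathbb Q)$ be symmetric. Then $\big\{\sum_{i,j}Q_{ij}\,\beta(x_i,x_j):x\in A^e\big\}=\Sigma_e$.

*Proof.* Diagonalize: $Q=P^{t}DP$ with $P\in GL_e(\mathbb Q)$ and $D$ diagonal and invertible. Let $N\ge1$ be an integer such that $NP$ and $NP^{-1}$ are integral; integral matrices act on $A^e$. For $x\in A^e$ and $u=(NP)x$, biadditivity gives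
$$\sum_kD_k\kappa(u_k)=\sum_{i,j}\sum_kD_kN^2P_{ki}P_{kj}\beta(x_i,x_j)=N^2\sum_{i,j}Q_{ij}\beta(x_i,x_j).$$
So the value at $x$ is $N^{-2}\sum_kD_k\kappa(u_k)$, which lies in $\Sigma_e$ by Lemma 4. Conversely, given $x_1',\dots,x_e'\in A$, use Lemma 4 to choose $t_k$ with $\kappa(t_k)=N^{-2}D_k^{-1}\kappa(x_k')$, and put $x=(NP^{-1})t$. Then $u=N^2t$, and the value at $x$ is $N^{-2}\sum D_kN^4\kappa(t_k)=N^2\sum D_k\kappa(t_k)=\sum\kappa(x'_k)$. $\square$

## 6. The equality $S_d(A)=\theta^{-1}(\Sigma_{2d-1})$

In $S_d(A)$ the effective cycle $z'$ has $2d$ points, and they need not come in pairs $\pm x$. The only constraint is that they sum to zero, because $z+\iota z$ does. So $2d-1$ of them are free. Let us see the gain for three points. Given $x_1,x_2,x_3\in A$, put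
$$y_1=x_1+x_2+x_3,\quad y_2=x_1-x_2-x_3,\quad y_3=-x_1+x_2-x_3,\quad y_4=-x_1-x_2+x_3 .$$
Then $y_1+y_2+y_3+y_4=0$. In $\sum_j\beta(y_j,y_j)$ each mixed term $\beta(x_i,x_{i'})$ with $i\neq i'$ has coefficient $2(1+1-1-1)=0$, so $\sum_j\kappa(y_j)=4\sum_i\kappa(x_i)$. By Lemma 4 we may start instead from points $x_i'$ with $2\kappa(x_i')=\kappa(x_i)$. Then $\sum_j\kappa(y_j)=2\sum_i\kappa(x_i)=\theta(z+\iota z)$ for $z=[x_1]+[x_2]+[x_3]$. The next theorem turns this into $z\in S_2(A)$, although $z=c_2(I_Z)$ with $d(v)-1=3$ when the points are distinct.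

**Theorem 2.** $S_0(A)=\theta^{-1}(0)$, and $S_d(A)=\theta^{-1}(\Sigma_{2d-1})$ for $d\ge1$.

*Proof.*

**Step 1: $\theta$ is injective on $\ker(\mathrm{alb})\subset I$.** This lets us pass from an equality in $V$ back to $\mathrm{CH}_0(A)$. Modulo $I^{*2}$ we have $[x]+[y]\equiv[x+y]+[0]$, so a cycle $\sum n_i[x_i]\in I$ equals $[\sum n_ix_i]-[0]$ modulo $I^{*2}$. As $\mathrm{alb}$ kills $I^{*2}$, it follows that $\ker(\mathrm{alb})=I^{*2}$. Next, $[-x]-[0]\equiv-([x]-[0])$ modulo $I^{*2}$, so $\iota$ acts as $-1$ on $I/I^{*2}$. Since it respects $*$ and $I^{*3}=0$, it acts as $(-1)^2=1$ on $I^{*2}$. If $w\in\ker(\mathrm{alb})$ and $\theta(w)=0$, then $q_*w=0$ and $0=q^*q_*w=w+\iota w=2w$. So $w=0$, because $\ker(\mathrm{alb})$ is torsion-free (Roitman).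

**Step 2: $d=0$.** If $z+\iota z\equiv2m\,o_A$, then $2\theta(z)=0$, so $\theta(z)=0$. The converse is Lemma 1(a).

**Step 3: $d\ge1$, the inclusion $\subset$.** Let $z+\iota z\equiv\sum_{j=1}^{2d}[y_j]+2m\,o_A$. Summation in $A$ gives $\sum y_j=0$, and $\theta$ gives $\theta(z)=\frac12\sum_{j\le2d}\kappa(y_j)$. Eliminating $y_{2d}=-\sum_{j<2d}y_j$, the right-hand side becomes $\sum Q_{ij}\beta(y_i,y_j)$ on $A^{2d-1}$ with $Q=\frac12(\mathbf 1+J)$, where $J$ is the all-ones matrix. This $Q$ is positive definite, hence invertible, and Lemma 5 gives $\theta(z)\in\Sigma_{2d-1}$.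

**Step 4: $d\ge1$, the inclusion $\supset$.** Let $\theta(z)\in\Sigma_{2d-1}$. By Lemma 5 with the same $Q$ there are $y_1,\dots,y_{2d}$ with $\sum y_j=0$ and $\theta(z)=\frac12\sum\kappa(y_j)$. So $2\theta(z)=\theta(z')$ with $z'=\sum[y_j]$. Put $w=z+\iota z-z'-2(\deg z-d)\,o_A$. Its degree is $2\deg z-2d-2\deg z+2d=0$, its points sum to $0$, and $\theta(w)=2\theta(z)-\theta(z')=0$. By Step 1, $w=0$, so $z\in S_d(A)$. $\square$

For sharpness we must know that the $\Sigma_e$ really grow. We use the following theorem.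

**Theorem (Mumford 1968).** Let $T$ be smooth, $X$ a K3 surface with holomorphic $2$-form $\sigma$, and $f:T\to X^p$, $g:T\to X^q$ morphisms such that $\sum f_i(t)-\sum g_j(t)$ is constant in $\mathrm{CH}_0(X)$. Then $f^*\sum\mathrm{pr}_i^*\sigma=g^*\sum\mathrm{pr}_j^*\sigma$.

**Lemma 6.** $\Sigma_{e-1}\subsetneq\Sigma_e$ for all $e\ge1$.

*Proof.* Suppose equality. Since $\kappa(A)=\{[y]-o_X\}$, for every $y\in X^e$ there is $y'\in X^{e-1}$ with $\sum[y_i]=\sum[y_j']+o_X$ in $\mathrm{CH}_0(X)$. The set of all such pairs $(y,y')\in X^e\times X^{e-1}$ is a countable union of closed subsets and surjects onto $X^e$. So an irreducible component of it dominates $X^e$. Let $T$ be a resolution of this component, with projections $f:T\to X^e$ and $g:T\to X^{e-1}$. By Mumford's theorem $f^*\sum_{i\le e}\mathrm{pr}_i^*\sigma=g^*\sum_{j\le e-1}\mathrm{pr}_j^*\sigma$. At a general point of $T$ the dominant map $f$ is submersive, and $\sum_{i\le e}\mathrm{pr}_i^*\sigma$ is nondegenerate on $X^e$; so the left-hand side has rank $2e$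 there. The right-hand side has rank at most $\dim X^{e-1}=2e-2$, a contradiction. $\square$

## 7. Torsion-free sheaves and the index $\lceil d(v)/2\rceil$

**Theorem 3.** Let $F\ne0$ be a torsion-free sheaf (simple or not) with $c_1(F)$ symmetric, and let $e=e(F)=\frac12\dim\mathrm{Ext}^1(F,F)-1$. Then $\theta(c_2(F))\in\Sigma_e$. Consequently $c_2(F)\in S_0(A)$ if $e=0$, and $c_2(F)\in S_{\lceil(e+1)/2\rceil}(A)$ if $e\ge1$. For $F$ simple with $d(v)\ge2$: $c_2(F)\in S_{\lceil d(v)/2\rceil}(A)\subset S_{d(v)-1}(A)$.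

*Proof.*

**Step 1: comparing $e(F)$ with $e(F^{\vee\vee})$.** We want to reduce to Theorem 1, and so must see that each singular point of $F$ costs at least one. Let $E=F^{\vee\vee}$, a vector bundle, and $G=E/F$, of finite length $\ell$, supported at $p$ points. As $v(F)=v(E)-(0,0,\ell)$, we have $v(F)^2=v(E)^2+2r\ell$. By (1),
$$e(F)-e(E)=r\ell-(\dim\mathrm{End}\,E-\dim\mathrm{End}\,F).$$
Every endomorphism of $F$ extends uniquely to $E$, so $\mathrm{End}(F)$ is the kernel of the map $\mathrm{End}(E)\to\mathrm{Hom}(F,G)$. This map factors as $\mathrm{End}(E)\to\mathrm{Hom}(E,G)\to\mathrm{Hom}(F,G)$. The second arrow is restriction to $F$, with kernel $\mathrm{Hom}(G,G)$, and $\dim\mathrm{Hom}(E,G)=r\ell$ because $E$ is locally free. So the image of the second arrow has dimension $r\ell-\dim\mathrm{End}(G)$. Since $G$ is a direct sum of $p$ nonzero sheaves, one at each point, $\dim\mathrm{End}(G)\ge p$. Hence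
$$\dim\mathrm{End}\,E-\dim\mathrm{End}\,F\le r\ell-\dim\mathrm{End}(G)\le r\ell-p ,$$
and $e(F)\ge e(E)+p$. In particular $e(F)\ge0$.

**Step 2: adding the points.** Since $c(G)=1-[G]$, we have $c_1(F)=c_1(E)$ and $c_2(F)=c_2(E)+[G]$, where $[G]=\sum_{j\le p}m_j[x_j]$. By Theorem 1, $\theta(c_2(E))\in\Sigma_{e(E)}$. By Lemma 4, $\theta([G])=\sum m_j\kappa(x_j)\in\Sigma_p$. So $\theta(c_2(F))\in\Sigma_{e(E)+p}\subset\Sigma_{e}$.

**Step 3: translating into $S_\bullet(A)$.** For $e=0$ use $S_0(A)=\theta^{-1}(0)$. For $e\ge1$ put $\delta=\lceil\frac{e+1}2\rceil\ge1$. Then $2\delta-1\ge e$, so $c_2(F)\in\theta^{-1}(\Sigma_{2\delta-1})=S_\delta(A)$ by Theorem 2. If $F$ is simple, $e=d(v)-1$ and $\delta=\lceil d(v)/2\rceil$; for $e\ge1$ we have $\lceil\frac{e+1}2\rceil\le e$, which gives the last inclusion. $\square$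

## 8. Bundles that fill $\Sigma_e$

**Theorem 4.** For every $e\ge0$ there are Mukai vectors $v$ with $d(v)-1=e$ (with arbitrarily large rank) such that
$$\{\theta(c_2(F)):F\text{ simple vector bundle},\ v(F)=v,\ c_1(F)\text{ symmetric}\}=\Sigma_e .$$
Hence Theorems 1 and 3 are sharp: for $e\ge1$ there is a simple bundle $F$ with symmetric $c_1$, $d(v)=e+1$ and $\theta(c_2(F))\notin\Sigma_{e-1}$, and therefore $c_2(F)\notin S_{\lceil d(v)/2\rceil-1}(A)$.

*Proof.* The inclusion $\subset$ is Theorem 1, since $e(F)=d(v)-1=e$ for simple $F$. For the other inclusion, transform ideal sheaves of $e$ points of $\hat A$, twisted so that $c_1$ stays fixed.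

**Step 1: the line bundle $L$.** Let $L$ be a symmetric ample line bundle on $\hat A$, replaced by a high power so that $\chi:=\chi(L)>e$ and $H^1(I_\xi\otimes L)=0$ for all subschemes $\xi\subset\hat A$ of length $e$. This is possible because these $I_\xi$ form a bounded family, and $\chi$ can be taken arbitrarily large. Also $H^2(I_\xi\otimes L)=H^2(L)=0$. For $P\in\mathrm{Pic}^0(\hat A)$ the bundle $L\otimes P$ is a translate of $L$, so $I_\xi\otimes L\otimes P$ is a translate of some $I_{\xi'}\otimes L$ with $\xi'$ a translate of $\xi$. Hence $H^i(I_\xi\otimes L\otimes P)=0$ for all $i>0$, all $\xi$ and all $P$.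

**Step 2: the bundle $W=\Phi(L)$.** We compute its Chern character in the Chow group, up to torsion. $W$ is a bundle of rank $\chi$, and $\iota^*W\cong W$ because $L$ is symmetric and $(\iota\times\iota)^*\mathcal P\cong\mathcal P$. Moreover $\varphi_L^*W\cong(L^{-1})^{\oplus\chi}$ for the isogeny $\varphi_L:\hat A\to A$ of degree $\chi^2$ (Mukai, Nagoya Math. J. 81 (1981), Prop. 3.11). So $D=c_1(W)$ is symmetric and $\varphi_L^*D=-\chi\,c_1(L)$ numerically. Put $M=-D$. Its pull-back by the finite map $\varphi_L$ is ample, so $M$ is ample. Moreover $\chi^2\deg(M^2)=\chi^2\deg(L^2)=\chi^2\cdot2\chi$, so $\deg(M^2)=2\chi$. By Lemma 1(c) on $\hat A$, $\varphi_L^*\mathrm{ch}_2(W)=\chi\cdot\frac{L^2}2=\chi^2[0]$ in $\mathrm{CH}_0(\hat A)_{\mathbb Q}$. Pushing forward and dividing by the degree $\chi^2$ gives $\mathrm{ch}_2(W)=o_A$ in $\mathrm{CH}_0(A)_{\mathbb Q}$. Put $\lambda=\varphi_M:A\to\hat A$. Then (2) reads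
$$\theta(\lambda(x)^2)=2\chi\,\kappa(x). \tag{8}$$

**Step 3: the bundles $F$.** Let $x_1,\dots,x_e\in A$, $\alpha_i=\lambda(x_i)$ and $a=-\sum x_i$. Let $\xi\subset\hat A$ be a subscheme of length $e$ with cycle $\sum[\alpha_i]$, let $P_a$ be the line bundle on $\hat A$ given by $a\in A$, and put
$$F=\Phi(I_\xi\otimes L\otimes P_a).$$
By Step 1 and base change, $F$ is a vector bundle of rank $\chi-e>0$. As $\Phi$ is an equivalence, $\mathrm{End}(F)=\mathrm{End}(I_\xi)=\mathbb C$, and $\dim\mathrm{Ext}^1(F,F)=\dim\mathrm{Ext}^1(I_\xi,I_\xi)=2e+2$ since $v(I_\xi)^2=2e$. So $F$ is simple and $d(v(F))-1=e$.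

Tensoring with $P_a$ corresponds to translating: $\Phi(L\otimes P_a)=t_a^*W$, with fiber $H^0(L\otimes P_{a+x})$ at $x$. Since $\mathcal O_\xi$ has a composition series with factors $\mathbb C(\alpha_i)$, we have $[F]=[t_a^*W]-\sum[P_{\alpha_i}]$ in $K_0(A)$. Therefore
$$c_1(F)=D+\varphi_D(a)-\sum\alpha_i=D-\lambda(a)-\sum\lambda(x_i)=D,$$
which is symmetric; this is why we twisted by $P_a$. Moreover $\mathrm{ch}_2(F)=[-a]-\frac12\sum\alpha_i^2$ in $\mathrm{CH}_0(A)_{\mathbb Q}$. So $v(F)=(\chi-e,D,1)$ does not depend on the $x_i$. (Check: $\frac{D^2}2-(\chi-e)+1=\chi-\chi+e+1=e+1$.) From $c_2=\frac12c_1^2-\mathrm{ch}_2$, Lemma 1(c) for $D^2$, and (8),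
$$\theta(c_2(F))=-\kappa(-a)+\tfrac12\sum_{i=1}^e2\chi\,\kappa(x_i)=\chi\sum_{i=1}^e\kappa(x_i)-\kappa\Big(\sum_{i=1}^ex_i\Big).$$

**Step 4: all values occur.** For $e=0$ both sides of the asserted equality are $\{0\}$, the left one being nonempty because it contains the value for $F=W$. For $e\ge1$ the formula is the quadratic form in $(x_1,\dots,x_e)$ with matrix $\chi\mathbf 1-J$, of determinant $\chi^{e-1}(\chi-e)\ne0$. By Lemma 5 its values fill $\Sigma_e$.

**Step 5: sharpness.** Let $e\ge1$. By Lemma 6 some $F$ from Step 3 has $\theta(c_2(F))\notin\Sigma_{e-1}$. Put $\delta=\lceil\frac{e+1}2\rceil-1=\lceil d(v)/2\rceil-1$. Then $2\delta\le e$. By Theorem 2, $S_\delta(A)$ is $\theta^{-1}(\Sigma_{2\delta-1})$ if $\delta\ge1$ and $\theta^{-1}(\Sigma_0)$ if $\delta=0$. In both cases it is contained in $\theta^{-1}(\Sigma_{e-1})$, so $c_2(F)\notin S_\delta(A)$. $\square$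

Thus $d(v)-1$ is the optimal degree of $w$ in $c_2(F)+\iota c_2(F)\equiv w+\iota w+2m\,o_A$, in the sense of Theorem 4. For the filtration $S_\bullet(A)$ as defined at the start, the optimal index is $\lceil d(v)/2\rceil$ if $d(v)\ge2$, and $0$ if $d(v)=1$.

## 9. Torsion sheaves and non-symmetric determinants

Neither hypothesis in Theorem 3 can be dropped.

Torsion-freeness: for $F=\mathbb C(x)$ we have $\dim\mathrm{Ext}^1(F,F)=2$, so $\frac12\dim\mathrm{Ext}^1(F,F)-1=0$, and $c_1(F)=0$ is symmetric. But $c_2(F)=-[x]$, so $\theta(c_2(F))=-\kappa(x)$, which is nonzero for suitable $x$ by Lemma 6 with $e=1$.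

Symmetry: take $W$, $D$, $\lambda$ as in Section 8 with $\chi\ge2$, and $F=W\otimes P_{\lambda(x)}$. This $F$ is simple, since $\mathrm{End}(F)=\mathrm{End}(W)=\mathrm{End}(L)=\mathbb C$, and $v^2=0$, so $d(v)=1$. We have
$$c_2(F)=c_2(W)+(\chi-1)\,D\cdot\lambda(x)+\tbinom\chi2\lambda(x)^2 .$$
Here $\theta(c_2(W))=\theta(\frac12D^2-\mathrm{ch}_2(W))=0$ and $\theta(D\cdot\lambda(x))=0$ by Lemma 1(c). So (8) gives
$$\theta(c_2(F))=\tbinom\chi2\cdot2\chi\,\kappa(x)=\chi^2(\chi-1)\,\kappa(x).$$
For suitable $x$ this is nonzero, so $c_2(F)\notin\theta^{-1}(0)=S_0(A)=S_{d(v)-1}(A)$. For such $x$ the class $c_1(F)=D+\chi\lambda(x)$ cannot be symmetric, by Theorem 1.
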